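\title{The first two sign changes of the path correlation\\ in a randomly oriented $G(n,p)$}

\begin{abstract}
Orient every edge of the random graph $G(n,p)$ uniformly at random and fix three vertices $s,a,b$. We determine to first order the covariance of the events ``there is a directed path from $a$ to $s$'' and ``there is a directed path from $s$ to $b$'' when $p=2\gamma/n$ and $\gamma\neq1$. It has order $n^{-3}$ for $\gamma<1$ and order $n^{-1}$ for $\gamma>1$, with explicit limits, and each limit has exactly one zero. Hence the covariance changes sign near $c_1/n$ and near $c_2/n$, where $c_1\approx0.3617$ and $c_2\approx7.51$. Under the hypothesis that for $n\ge27$ there are exactly three sign changes $p_1(n)<p_2(n)<p_3(n)$, this proves a conjecture posed by Alm, Janson and Linusson: $p_1(n)\sim c_1/n$ and $p_2(n)\sim c_2/n$.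
\end{abstract}

\section{The problem and the results}

Let $G(n,p)$ be the random graph on $[n]=\{1,\dots,n\}$ in which each edge is present independently with probability $p$, and let $\vec G(n,p)$ be the digraph obtained by giving each edge one of its two directions with probability $1/2$ each, independently of everything else. All probabilities refer to the graph and the orientation together. Equivalently, with $q=p/2$, the unordered pairs $\{v,w\}$ are independent, and each carries the arc $v\to w$ with probability $q$, the arc $w\to v$ with probability $q$, and no arc with probability $1-2q$.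

Fix distinct vertices $s,a,b$. Write $\{a\to s\}$ for the event that there is a directed path from $a$ to $s$, and $\{a\not\to s\}$ for its complement. Put
\[
f_n(p)=\mathbb P(a\not\to s)=\mathbb P(s\not\to b),\qquad g_n(p)=\mathbb P(a\not\to s,\ s\not\to b);
\]
the two expressions for $f_n$ agree because the model is invariant under relabeling vertices and under reversing all arcs. Both $f_n$ and $g_n$ are polynomials in $p$. Let
\[
\operatorname{cov}_n(p)=g_n(p)-f_n(p)^2=\operatorname{Cov}\big(\mathbf 1_{a\to s},\mathbf 1_{s\to b}\big),\qquad r_n(p)=\frac{g_n(p)-f_n(p)^2}{g_n(p)} .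
\]
For $0<p<1$ the graph is empty with positive probability, so $g_n(p)>0$, and the \emph{relative covariance} $r_n$ has the sign of $\operatorname{cov}_n$.

The sign is not clear in advance, because two effects compete. An edge can be used in one direction only, so an edge at $s$ that brings a path in cannot take a path out; this pushes the covariance down. An arc that lies on both paths has to be paid for only once; this pushes it up. The following facts are known: for each fixed $p<1/2$ the covariance is negative for all large $n$; for each fixed $p>1/2$ it is positive for all large $n$; and for every $n$ we have $r_n(p)<0$ for all sufficiently small $p>0$. From these facts alone one would guess that there is a single sign change, near $1/2$. Alm, Janson and Linusson \cite{AJL} conjectured from numerical evidence that there are three.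

\medskip\noindent\textbf{Hypothesis (H).} \emph{For every $n\ge27$, $r_n$ changes sign on $(0,1)$ at exactly three points $p_1(n)<p_2(n)<p_3(n)$.}

\medskip\noindent The question that we answer, also from \cite{AJL}, is whether, under (H), $p_1(n)\sim c_1/n$ and $p_2(n)\sim c_2/n$ for some positive finite constants $c_1$ and $c_2$. The answer is yes.

The scale $1/n$ is the one on which long paths appear. If $p=2\gamma/n$, the number of arcs leaving a vertex is binomial with mean close to $\gamma$, and the set of vertices reachable from a given vertex grows like a Galton--Watson process with Poisson($\gamma$) offspring, which dies out surely when $\gamma<1$ and survives with positive probability when $\gamma>1$. For $\gamma>1$ let $\sigma\in(0,1)$ be its extinction probability, the root in $(0,1)$ of $\sigma=e^{-\gamma(1-\sigma)}$, and put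
\[
\rho=1-\sigma,\qquad \mu=\gamma\sigma .
\]
The strictly convex function $z\mapsto e^{-\gamma(1-z)}$ meets the diagonal at $\sigma$ and at $1$, so its slope $\gamma\sigma$ at $\sigma$ is less than $1$. Thus $0<\mu<1$, and $\mu e^{-\mu}=\gamma e^{-\gamma(1-\sigma)}e^{-\gamma\sigma}=\gamma e^{-\gamma}$.

\begin{theorem}\label{thm:limit}
Let $\gamma_n\to\gamma$ and $p=2\gamma_n/n$.
\begin{itemize}
\item[(a)] If $0<\gamma<1$, then, with $u=1-\gamma$,
\[
n^3\operatorname{cov}_n(p)\to h(\gamma):=\gamma^3u^{-5}\,(1-u^3-u^4).
\]
\item[(b)] If $\gamma>1$, then $n\operatorname{cov}_n(p)\to H(\gamma):=\rho^2\sigma^2\Lambda(\gamma)$, where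
\[
\Lambda(\gamma)=\frac{(\gamma-1)(1+\mu^2)+2(\gamma-\mu)}{(1-\mu)^2}+\frac{1+\mu^2}{1-\mu^2/\gamma}-(\gamma-\mu)^2 .
\]
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:zeros}
The function $h$ has exactly one zero $\gamma_1$ in $(0,1)$, namely $\gamma_1=1-u_1$, where $u_1\in(0,1)$ and $u_1^4+u_1^3=1$; it is negative to the left of $\gamma_1$ and positive to the right. The function $H$ has exactly one zero $\gamma_2$ in $(1,\infty)$; it is positive on $(1,\gamma_2)$ and negative on $(\gamma_2,\infty)$.
\end{theorem}

Put $c_1=2\gamma_1\in(0,2)$ and $c_2=2\gamma_2\in(2,\infty)$. Numerically $u_1\approx0.81917$ and $\gamma_2\approx3.756$, so $c_1\approx0.3617$ and $c_2\approx7.51$; these values are not used in the proofs. The next theorem does not assume (H).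

\begin{theorem}\label{thm:signs}
For every small $\varepsilon>0$ and all $n\ge n_0(\varepsilon)$, we have $r_n(c/n)<0$ for $c\in[\varepsilon,c_1-\varepsilon]\cup[c_2+\varepsilon,1/\varepsilon]$, and $r_n(c/n)>0$ for $c\in[c_1+\varepsilon,2-\varepsilon]\cup[2+\varepsilon,c_2-\varepsilon]$. So $r_n$ changes sign within $\varepsilon/n$ of $c_1/n$ and within $\varepsilon/n$ of $c_2/n$.
\end{theorem}

\begin{theorem}\label{thm:conj}
Under \textup{(H)}, $p_1(n)\sim c_1/n$ and $p_2(n)\sim c_2/n$; moreover $p_3(n)\to\frac12$.
\end{theorem}

Thus neither sign change sits at the threshold $c=2$: the covariance is positive on both sides of it. Hypothesis (H) is used only to identify the sign changes found near $c_1/n$, $c_2/n$ and $\frac12$ with $p_1,p_2,p_3$. Further sign changes in the window $c\to2$, or elsewhere outside the ranges of Theorem~\ref{thm:signs}, are excluded here only through (H).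

Section~\ref{sec:small} computes the two competing effects by hand and outlines the method. Section~\ref{sec:deduce} proves Theorem~\ref{thm:zeros} and derives Theorems~\ref{thm:signs} and~\ref{thm:conj}. The rest of the paper proves Theorem~\ref{thm:limit}.

\section{Conflicting and shared arcs}\label{sec:small}

\subsection{Three vertices}
Let $n=3$. Then $a\to s$ holds if the arc $a\to s$ or the path $a\to b\to s$ is present, so $\mathbb P(a\to s)=q+q^2-q^3$. Both events hold in two disjoint ways: the arcs $a\to s$ and $s\to b$ are present, or the directed triangle $s\to a\to b\to s$ is. Hence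
\[
\operatorname{cov}_3=q^2+q^3-(q+q^2-q^3)^2=-q^3(1-q-2q^2+q^3).
\]
The coefficient $-1$ of $q^3$ is $-2+1$. The product $\mathbb P(a\to s)\,\mathbb P(s\to b)$ counts two combinations that cannot occur, the arc $a\to s$ with the path $s\to a\to b$, and the path $a\to b\to s$ with the arc $s\to b$. These are \emph{conflicts}. The triangle, in which the two paths \emph{share} the arc $a\to b$, costs $q^3$ instead of $q^4$.

\subsection{The formal expansion in $q$}
The same bookkeeping, for general $n$, produces the function $h$.

\begin{proposition}\label{prop:series}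
Write $\operatorname{cov}_n=\sum_kd_k(n)q^k$. Then $d_k(n)=0$ for $k\le2$, $d_3(n)=-1$, and for each fixed $k\ge3$
\[
d_k(n)=\Big[\binom{k+1}{4}-(k-1)\Big]n^{k-3}+O_k(n^{k-4}).
\]
Moreover $\sum_{k\ge3}\big[\binom{k+1}{4}-(k-1)\big]\gamma^k=h(\gamma)$ for $0<\gamma<1$.
\end{proposition}

\begin{proof}
By inclusion--exclusion over nonempty families $\Pi$ of paths from $a$ to $s$ and $\Pi'$ of paths from $s$ to $b$, with arc sets $F$ and $F'$,
\[
\operatorname{cov}_n=\sum_{\Pi,\Pi'}(-1)^{|\Pi|+|\Pi'|}\big[\mathbb P(F\cup F'\text{ present})-\mathbb P(F\text{ present})\,\mathbb P(F'\text{ present})\big].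
\]
The bracket vanishes if $F$ and $F'$ use no common pair of vertices, or if one of them contains two opposite arcs. Otherwise it is $-q^{|F|+|F'|}$ if some pair is used in opposite directions, and $q^{|F\cup F'|}-q^{|F|+|F'|}$ if not. Let $G$ be the simple graph of pairs used. It is connected and contains $a,s,b$; if it has $k'$ vertices, then $(\Pi,\Pi')$ can be placed in $[n]$ in $n^{k'-3}+O(n^{k'-4})$ ways. We show that every exponent $k$ of $q$ satisfies $k\ge k'$ and list the cases of equality. As only boundedly many shapes have exponent $k$, and $k=3$ forces $k'=3$, this gives the claims on $d_k(n)$.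

\emph{Terms $-q^{|F|+|F'|}$.} Here $|F|+|F'|\ge e(G)+1\ge k'$, with equality only if $G$ is a tree and exactly one pair is common. In a tree $\Pi$ and $\Pi'$ are single paths, and their common edges form a segment starting at $s$, so the common pair is $\{s,t\}$ for some $t$. The shape is determined by the distances $i,j\ge0$ from $t$ to $a$ and to $b$, with $i+j=k-2$. This gives $k-1$ shapes.

\emph{Terms $q^{|F\cup F'|}$.} A shared arc $v\to w$ lies on a closed directed walk $s\to\dots\to v\to w\to\dots\to s$, so $F\cup F'$ contains a directed cycle through $s$, and $|F\cup F'|=e(G)\ge k'$, with equality only if this is the only cycle of $G$. In that case directed paths between given vertices are unique (two of them would form a cycle with a vertex of out-degree two), so $\Pi=\{P\}$ and $\Pi'=\{P'\}$. The shared arc lies on the cycle $s=t_0,t_1,\dots,t_{l-1}$, since a closed walk cannot cross a bridge in one direction only. So $P$ enters the cycle at some $t_i$ and $P'$ leaves it at some $t_j$ with $1\le i<j\le l-1$, through disjoint tails of arbitrary lengths $\ge0$. The generating function of these shapes by number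 of arcs is $\sum_{l\ge3}\binom{l-1}{2}\gamma^l\cdot u^{-2}=\gamma^3u^{-5}=\sum_{k\ge3}\binom{k+1}4\gamma^k$.

Finally $\sum_{k\ge3}(k-1)\gamma^k=\gamma^2u^{-2}-\gamma^2=\gamma^3(1+u)u^{-2}$, because $1-u^2=\gamma(1+u)$, and $\gamma^3u^{-5}-\gamma^3(1+u)u^{-2}=h(\gamma)$.
\end{proof}

With $q=\gamma/n$ all the leading terms $n^{k-3}q^k$ have order $n^{-3}$, which explains the normalization in Theorem~\ref{thm:limit}(a). The leading coefficients are $-1,2,11,\dots$: conflicts at $s$ win for small $\gamma$, and cycles through $s$, whose total weight grows like $u^{-5}$, win as $\gamma\uparrow1$. The proposition does not prove Theorem~\ref{thm:limit}(a), since its error terms are not uniform in $k$, and for $\gamma>1$ the series diverges.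

\subsection{Large $\gamma$}
The simplest reasons for $a\not\to s$ and $s\not\to b$ are that no arc enters $s$ and that no arc leaves $s$. These two events have probability $(1-q)^{n-1}$ each and joint probability $(1-2q)^{n-1}$. As $1-2q=(1-q)^2\big(1-q^2/(1-q)^2\big)$, their covariance is $-(1+o(1))\gamma^2e^{-2\gamma}/n$ when $q=\gamma/n$. This matches Theorem~\ref{thm:limit}(b): as $\gamma\to\infty$ we have $\mu\to0$, $\sigma=e^{\mu-\gamma}$ and $\Lambda=-\gamma^2+O(\gamma)$, so $H(\gamma)\sim-\gamma^2e^{-2\gamma}$. The $n-1$ pairs at $s$, each with a negative correlation of order $q^2$, add up to an effect of order $1/n$, and for large $\gamma$ this effect dominates.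

\subsection{The method}
In both regimes the covariance is a first-order correction to independence, so error terms must be controlled one order beyond the main term. Three devices do this.

\emph{Switching.} The orientation conflict at $s$ is computed separately by an exact identity (Lemma~\ref{lem:switch}), which replaces $\vec G(n,p)$ by a model $D_1$ in which the two arcs of each pair at $s$ are independent.

\emph{Overlap.} The events of interest are expressed through the sets of vertices reachable from $a$ and from $s$ and reaching $s$ and $b$. For disjoint values of polylogarithmic size, the joint probability in $D_1$ is the product of the marginals times an explicit factor $1+q\cdot(\text{overlap})$ (Lemma~\ref{lem:overlap}).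

\emph{Coincidences.} The sets intersect with probability of order $1/n$. Such an intersection is caused by a small subgraph, a path or a cycle, and given this subgraph the sets grow like independent Galton--Watson trees from its vertices (Lemma~\ref{lem:local}).

\section{From the limits to the sign changes}\label{sec:deduce}

\begin{proof}[Proof of Theorem~\ref{thm:zeros}]
The function $u^3+u^4$ increases strictly from $0$ to $2$ on $[0,1]$, and $u=1-\gamma$ decreases in $\gamma$. This gives the claim on $h$.

The sign of $H$ is that of $\Lambda/(\gamma-\mu)^2$, which we show to be strictly decreasing. Let $\alpha=\gamma-1>0$ and $\beta=1-\mu\in(0,1)$, so that $\gamma-\mu=\alpha+\beta$ and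
\begin{equation}\label{eq:mono}
\frac{\Lambda}{(\gamma-\mu)^2}=\frac{\alpha\,(1+\mu^2)}{(\alpha+\beta)^2\beta^2}+\frac{2}{(\alpha+\beta)\beta^2}+\frac{1+\mu^2}{(1-\mu^2/\gamma)(\alpha+\beta)^2}-1 .
\end{equation}
Differentiating $\ln\gamma-\gamma=\ln\mu-\mu$ with respect to $\gamma$ gives $(1-\gamma)/\gamma=\mu'(1-\mu)/\mu$, that is, $\beta'=\alpha\mu/(\gamma\beta)>0$. So $\mu$ decreases, $\beta$, $\alpha+\beta$ and $1-\mu^2/\gamma$ increase, and the second and third terms of \eqref{eq:mono} strictly decrease.

The first term has the increasing factor $\alpha$, and to handle it we need $\alpha>\beta$. Let $\varphi(z)=z-1-\ln z$, which increases on $[1,\infty)$. The relation between $\gamma$ and $\mu$ reads $\varphi(1+\alpha)=\varphi(1-\beta)$. For $0<z<1$ we have $\varphi(1+z)-\varphi(1-z)=2z-\ln\frac{1+z}{1-z}<0$, since $\ln\frac{1+z}{1-z}=2(z+z^3/3+\cdots)$. If $\alpha\le\beta$, then $\varphi(1+\alpha)\le\varphi(1+\beta)<\varphi(1-\beta)$, a contradiction. Hence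
\[
\frac{d}{d\gamma}\ln\frac{\alpha}{(\alpha+\beta)^2\beta^2}=\frac1\alpha-\frac{2(1+\beta')}{\alpha+\beta}-\frac{2\beta'}{\beta}<\frac1\alpha-\frac{2}{2\alpha}=0,
\]
and the first term decreases as well. As $\gamma\downarrow1$ we have $\beta<\alpha\to0$, and the second term tends to $+\infty$. As $\gamma\to\infty$ we have $\mu e^{-\mu}=\gamma e^{-\gamma}\to0$ with $\mu<1$, so $\mu\to0$, $\beta\to1$, and the first three terms tend to $0$. Thus \eqref{eq:mono} decreases strictly and continuously from $+\infty$ to $-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:signs}]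
Let $\mathcal I$ be one of the four intervals. If the claimed sign failed for infinitely many $n$, at points $c^{(n)}\in \mathcal I$, then along a subsequence $c^{(n)}\to c\in \mathcal I$. Put $\gamma_n=c^{(n)}/2$ on the subsequence and $\gamma_n=c/2$ off it. By Theorem~\ref{thm:limit} the normalized covariance converges to $h(c/2)$ or $H(c/2)$, which by Theorem~\ref{thm:zeros} is nonzero and has the claimed sign; this is a contradiction. This is why Theorem~\ref{thm:limit} is stated along sequences.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Fix a small $\varepsilon>0$. For large $n$, Theorem~\ref{thm:signs} shows that $r_n$ has opposite signs at the ends of $\big(\frac{c_1-\varepsilon}n,\frac{c_1+\varepsilon}n\big)$ and of $\big(\frac{c_2-\varepsilon}n,\frac{c_2+\varepsilon}n\big)$, and the known facts for fixed $p$ show the same for $(\frac12-\varepsilon,\frac12+\varepsilon)$. For large $n$ these three intervals are disjoint and in this order, and each contains a sign change. By (H) there are exactly three sign changes, so the intervals contain $p_1(n),p_2(n),p_3(n)$ respectively. Let $\varepsilon\to0$.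
\end{proof}

\section{Reachability sets}\label{sec:tools}

From now on $\gamma_n\to\gamma\in(0,\infty)\setminus\{1\}$, and
\[
q=\frac{\gamma_n}{n},\qquad \tilde q=\frac{q}{1-q},\qquad L=\lceil\log^2n\rceil,\qquad V=[n].
\]
The letters $C,\eta,\eta_1,\delta$ denote positive constants depending only on $\gamma$; the value of $C$ may change, and all statements are for large $n$. A set is \emph{small} if it has at most $L$ elements and \emph{large} otherwise. The cutoff $L$ is chosen so that $e^{-\eta L}$ is smaller than any power of $1/n$ while $L^k/n\to0$ for every $k$. Let $\operatorname{out}(v)$ and $\operatorname{in}(v)$ be the sets of vertices reachable from $v$ and reaching $v$; both contain $v$.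

We use three textbook facts. If $W$ is a sum of independent Bernoulli variables, then $\mathbb Ee^{\lambda W}\le\exp\big((e^\lambda-1)\mathbb EW\big)$ for all real $\lambda$. If at most $k$ yes--no trials are made one after another, each with conditional success probability at most $\tilde q$ given the past, the number of successes is stochastically dominated by $\operatorname{Bin}(k,\tilde q)$. For events $E_1,\dots,E_k$, the Bonferroni inequalities state $\sum_i\mathbb P(E_i)-\sum_{i<j}\mathbb P(E_i\cap E_j)\le\mathbb P(\bigcup_iE_i)\le\sum_i\mathbb P(E_i)$.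

\subsection{A class of models}
The switching argument changes the pairs at $s$ one at a time, so we need estimates for all the intermediate models. Let $\mathcal M$ be the class of random digraphs on $V$ with independent unordered pairs in which every pair not containing $s$ is \emph{oriented} (one arc, the other arc, or none, with probabilities $q,q,1-2q$), and every pair $\{s,v\}$ is oriented, or \emph{independent} (the arcs $s\to v$ and $v\to s$ are present independently with probability $q$ each), or \emph{deleted} (no arc), at most one pair being deleted. Let $D_0=\vec G(n,p)$ be the model with all pairs oriented and $D_1$ the model with all pairs at $s$ independent. The class $\mathcal M$ is closed under reversal of all arcs, so each statement on out-sets has a mirror image for in-sets. Two properties hold in every model.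
\begin{itemize}
\item[(M1)] A fixed set $F$ of arcs is present with probability at most $q^{|F|}$, with equality if $F$ avoids the deleted pair and contains two opposite arcs only on independent pairs.
\item[(M2)] The conditional probability of an arc, given any information on the opposite arc, is at most $\tilde q$.
\end{itemize}

\subsection{Exploration}
To \emph{explore} $\operatorname{out}(v)$, start with $v$ discovered and process the discovered vertices one at a time; when $w$ is processed, query the arc $w\to t$ for every undiscovered $t$, and call $t$ discovered if the arc is present. A pair $\{w,t\}$ queried at $w$ is never queried again, since $w$ is already discovered when $t$ is processed. So the answers are independent Bernoulli($q$) variables (or $0$ for the deleted pair), whether the pairs are oriented or independent. This has two consequences.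

\begin{lemma}\label{lem:explore}
In all models of $\mathcal M$ without a deleted pair, $\operatorname{out}(v)$ has the same law, and given its size it is uniform among the sets of that size containing $v$. The same holds for $\operatorname{in}(v)$, with the same law of the size. Moreover, in these models,
\begin{equation}\label{eq:cyc}
\mathbb P\big(s\text{ lies on a directed cycle}\mid\operatorname{out}(s)\big)\le\tilde q\,|\operatorname{out}(s)| .
\end{equation}
\end{lemma}

\begin{proof}
The exploration has the same law as in $D_0$, which is invariant under permutations of $V$ and under reversal. For \eqref{eq:cyc}, $s$ lies on a cycle if and only if an arc $w\to s$ with $w\in\operatorname{out}(s)\setminus\{s\}$ is present. The exploration of $\operatorname{out}(s)$ never queries these arcs, so by (M2) each has conditional probability at most $\tilde q$ given all the answers.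
\end{proof}

\subsection{Histories and tails}
We shall reveal several reachability sets in succession and need tail bounds for the next set given the previous ones. A \emph{history} $\mathcal H$ with \emph{core} $K$ is an event of positive probability that specifies the values of some sets $\operatorname{out}(v_i)$ and $\operatorname{in}(w_j)$, whose union is $K$, and possibly the states of some arcs inside $K$. The event $\{\operatorname{out}(v)=R\}$ says that $v$ reaches all of $R$ inside $R$ and that no arc from $R$ to $V\setminus R$ is present; the mirror statement holds for in-sets. So $\mathcal H$ is the intersection of an event concerning pairs inside $K$ with the absence of certain arcs between $K$ and $V\setminus K$. Therefore, given $\mathcal H$,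
\begin{itemize}
\item[(H1)] the pairs not inside $K$ are independent of each other and of the pairs inside $K$;
\item[(H2)] the pairs inside $V\setminus K$ keep their original law, and each arc between $K$ and $V\setminus K$ has probability at most $\tilde q$.
\end{itemize}

\begin{lemma}\label{lem:tails}
For any model in $\mathcal M$, any history $\mathcal H$ with core $K$ (possibly $K=\emptyset$) and any vertex $v$:
\begin{itemize}
\item[(i)] if $\gamma>1$ and $|K|\le4L$, then $\mathbb P(|\operatorname{out}(v)\setminus K|=j\mid\mathcal H)\le e^{-\eta j}$ for $1\le j\le\delta n$;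
\item[(ii)] if $\gamma<1$, then $\mathbb P(|\operatorname{out}(v)\setminus K|\ge j\mid\mathcal H)\le e^{-\eta j}$ for $j\ge C(|K|+1)$.
\end{itemize}
The same holds for $\operatorname{in}(v)$.
\end{lemma}

This lemma is where $\gamma\ne1$ enters: it provides the room $\eta_1>0$ in the two mean estimates below. The conclusion of Theorem~\ref{thm:limit}(a) degenerates accordingly, as $h(\gamma)\to\infty$ when $\gamma\uparrow1$.

\begin{proof}
(i) The idea is that $j$ processed vertices find about $\gamma j>j$ vertices, so the exploration is unlikely to stop at exactly $j$. Given $\mathcal H$, sample the pairs meeting $K$ from their conditional law, and independently take Bernoulli($q$) coins $\xi_{i,t}$, $i\ge1$, $t\in V\setminus K$. Explore $\operatorname{out}(v)$, let $w_1,w_2,\dots$ be the vertices of $V\setminus K$ in the order of processing, and use $\xi_{i,t}$ to answer the query $w_i\to t$ if it is made and the pair is not deleted. By (H1), (H2) this produces the correct law. Let $W$ be the number of $t\in V\setminus K$, not in the deleted pair, with $\xi_{i,t}=1$ for some $i\le j$. If $|\operatorname{out}(v)\setminus K|=j$,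 then $w_1,\dots,w_j$ are processed, and each $t$ counted by $W$ is discovered before or at the processing of the corresponding $w_i$; so $W\le j$. Now $W$ is binomial with at least $n-4L-2$ trials and success probability $1-(1-q)^j\ge jq(1-jq/2)$. Since $nq\to\gamma>1$, there are $\delta,\eta_1>0$ with $\mathbb EW\ge(1+\eta_1)j$ for $j\le\delta n$. Hence
\[
\mathbb P(W\le j)\le e^{\lambda j}\,\mathbb Ee^{-\lambda W}\le\exp\big(j[\lambda-(1-e^{-\lambda})(1+\eta_1)]\big)\le e^{-\eta j}
\]
for a small fixed $\lambda>0$, because the bracket vanishes at $\lambda=0$ with derivative $-\eta_1$.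

(ii) Suppose $|\operatorname{out}(v)\setminus K|\ge j\ge2$, and consider the step during which the number of discovered vertices of $V\setminus K$ first reaches $j$. Up to and including this step at most $j+|K|$ vertices were processed, each with at most $n$ queries to vertices of $V\setminus K$, and at least $j-1$ of these queries succeeded. By (H1), (H2) each has conditional success probability at most $\tilde q$ given the past. So the probability in question is at most $\mathbb P(W\ge j-1)$ with $W\sim\operatorname{Bin}(n(j+|K|),\tilde q)$. Since $n\tilde q\to\gamma<1$, we have $\mathbb EW\le(1-\eta_1)(j-1)$ for $j\ge C(|K|+1)$, and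
\[
\mathbb P(W\ge j-1)\le\exp\big((j-1)[-\lambda+(e^\lambda-1)(1-\eta_1)]\big)\le e^{-\eta j}
\]
for small $\lambda$, using $j-1\ge j/2$.
\end{proof}

For $\gamma>1$ an out-set is thus either small or of linear size, and a linear out-set cannot avoid a linear in-set.

\begin{lemma}\label{lem:giant}
Let $\gamma>1$ and $v\ne w$. In any model of $\mathcal M$,
\[
\mathbb P\big(|\operatorname{out}(v)|>L,\ |\operatorname{in}(w)|>L,\ v\not\to w\big)=O(n^{-3}).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tails}(i) with $K=\emptyset$ we may replace ``$>L$'' by ``$>\delta n$'' at the cost $2\sum_{j>L}e^{-\eta j}=O(n^{-3})$. Let $m=\lfloor\delta n\rfloor$. Explore $\operatorname{out}(v)$ for $m$ steps; let $P_1$ be the processed set and $R_1\supseteq P_1$ the discovered set. With coins as in the previous proof, on $|\operatorname{out}(v)|>\delta n$ we have $|P_1|=m$ and $|R_1|\ge W$, where $W$ is binomial with mean at least $(1+\eta_1)m$. The same exponential bound shows that $W\ge(1+\eta_1/2)m$, and so $|R_1\setminus P_1|\ge\eta_1m/2$, except with probability $e^{-\Omega(n)}$. All pairs revealed so far meet $P_1$.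

If $v\not\to w$, then $\operatorname{in}(w)$ is disjoint from $\operatorname{out}(v)\supseteq R_1$. Every path to $w$ stays in $\operatorname{in}(w)$, so the exploration of $\operatorname{in}(w)$ restricted to $V\setminus R_1$ finds all of $\operatorname{in}(w)$, and if $|\operatorname{in}(w)|>\delta n$ it runs for $m$ steps, processing a set $P_2\subseteq\operatorname{in}(w)$ with $|P_2|=m$. There is no arc from $R_1\setminus P_1$ to $P_2$. The pairs between these two sets neither meet $P_1$ nor lie inside $V\setminus R_1$, so they were not revealed by either exploration, and at most one is deleted. The conditional probability that none of these arcs is present is at most $(1-q)^{\eta_1m^2/2-1}=e^{-\Omega(n)}$.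
\end{proof}

\subsection{Counting small subgraphs}
For a digraph $F$ let $e(F)$ be its number of arcs. We regard $F$ also as an undirected multigraph whose edges are the arcs, so that two opposite arcs form a cycle.

\begin{lemma}\label{lem:count}
Let $F$ have bounded size, with $r$ of its vertices placed at prescribed vertices of $V$. In any model of $\mathcal M$ the expected number of present copies of $F$ is $O(n^{-(e(F)-|V(F)|+r)})$. Furthermore, $e(F)-|V(F)|\ge-1$ if $F$ is connected, $\ge0$ if $F$ is connected and not a tree, and $\ge1$ if $F$ is strongly connected, has at least two vertices and is not a directed cycle.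
\end{lemma}

\begin{proof}
By (M1) the expectation is at most $n^{|V(F)|-r}q^{e(F)}$. A connected multigraph contains a spanning tree, which gives the first two inequalities. In a strongly connected $F$ with at least two vertices all in- and out-degrees are at least $1$; if $e(F)=|V(F)|$ they all equal $1$, and $F$ is a directed cycle.
\end{proof}

\subsection{The local limit}
Let $\tau$ be the total number of individuals, possibly infinite, of a Galton--Watson process with one ancestor and Poisson($\gamma$) offspring. For $\gamma<1$ put $\sigma=1$, $\rho=0$, $\mu=\gamma$, so that $\mathbb P(\tau<\infty)=\sigma$ and $\mu=\gamma\sigma<1$ in both regimes. Conditioning on the first generation shows that $G(z)=\mathbb E[z^\tau;\tau<\infty]$ satisfies $G=ze^{\gamma(G-1)}$, so $G'=G/\big(z(1-\gamma G)\big)$ on $(0,1)$. Letting $z\uparrow1$,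
\begin{equation}\label{eq:MT}
M:=\mathbb E[\tau;\tau<\infty]=\frac{\sigma}{1-\mu},\qquad T:=\mathbb E[\tau-1;\tau<\infty]=M-\sigma=\frac{\sigma\mu}{1-\mu}.
\end{equation}
For $\gamma<1$ this gives $\mathbb E\tau=1/u$. Also $G''/G'=G'/G-1/z+\gamma G'/(1-\gamma G)$, so $G''(1)=u^{-2}-u^{-1}+\gamma u^{-3}$ and $\operatorname{Var}\tau=G''(1)+G'(1)-G'(1)^2=\gamma/u^3$.

For a digraph $F$ and $v\in V(F)$ let $F^+(v)$ and $F^-(v)$ be the sets of vertices reachable from $v$ and reaching $v$ in $F$. Let $\tau_{t,+},\tau_{t,-}$, $t\in V(F)$, be independent copies of $\tau$.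

\begin{lemma}\label{lem:local}
Fix a digraph shape (isolated vertices allowed) and an integer $m$. For each $n$ take a model in $\mathcal M$ and a copy $F$ of the shape in $V$ that avoids the deleted pair and has opposite arcs only on independent pairs. Conditionally on $F$ being present, the vector of all $|\operatorname{out}(v)|\wedge(m+1)$ and $|\operatorname{in}(v)|\wedge(m+1)$, $v\in V(F)$, converges in law to the vector of all
\[
\Big(\sum_{t\in F^+(v)}\tau_{t,+}\Big)\wedge(m+1)\qquad\text{and}\qquad\Big(\sum_{t\in F^-(v)}\tau_{t,-}\Big)\wedge(m+1).
\]
\end{lemma}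

The models and the copies form arbitrary sequences, so the convergence is uniform over all choices: a sequence of bad choices would contradict the lemma.

\begin{proof}
Condition on $F$ being present and call its vertices \emph{touched}. Successively for each $v\in V(F)$ grow an out-tree $\Gamma^+_v$ from $\{v\}$: process its vertices one at a time; when $w$ is processed, query $w\to t$ for all untouched $t$; the vertices found become touched and join the tree as children of $w$; stop the tree after a step at which it has more than $m$ vertices. Then for each $v\in V(F)$ grow an in-tree $\Gamma^-_v$ in the same way, querying $t\to w$. Each tree has at most $m$ processed vertices, so the number of steps is bounded. As shown next, each step finds a number of vertices dominated by $\operatorname{Bin}(n,\tilde q)$; hence the final number $N^*$ of touched vertices is tight.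

\emph{Tree sizes.} Let $w$ be processed and $t$ untouched. The pair $\{w,t\}$ carries no arc of $F$, and $t$ has never been processed. The vertex $w$ has been processed before only if $w\in V(F)$ and we are growing $\Gamma_w^-$; then $w\to t$ was queried, with a negative answer. So, given the past, the answers are independent with success probability $q$ or $\tilde q$ (or $0$ for at most one deleted pair), and there are between $n-N^*$ and $n$ of them. The conditional law of the number of vertices found therefore tends in probability to Poisson($\gamma$). As the number of steps is bounded, the sizes $|\Gamma^\pm_v|\wedge(m+1)$ converge jointly to independent copies of $\tau\wedge(m+1)$.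

\emph{No further arcs.} Given the transcript of all queries and answers, the pairs are independent. An arc between touched vertices that is neither in $F$ nor a tree arc was either queried and is absent, or was not queried and has conditional probability at most $\tilde q$ by (M2). The conditional expected number of such arcs is at most $(N^*)^2\tilde q$, so with probability $1-o(1)$ there is none. Assume this.

\emph{Identification.} Let $v\in V(F)$ and let $R$ be the disjoint union of the trees $\Gamma^+_t$, $t\in F^+(v)$; then $R\subseteq\operatorname{out}(v)$. If one of the trees has more than $m$ vertices, then $|R|$ and $|\operatorname{out}(v)|$ both exceed $m$. Otherwise all were processed completely, and we claim that no arc leaves $R$. Consider an arc $w\to t$ with $w\in R$. If $t$ was untouched when $w$ was processed, then $t$ is a child of $w$. If not, the arc joins touched vertices, so it is an arc of $F$, and then $w,t\in F^+(v)$, or a tree arc. Out-tree arcs starting at $w$ lead to children of $w$, and in-tree arcs start at non-root vertices of in-trees, which lie in no out-tree. So $R=\operatorname{out}(v)$.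 For in-sets the argument is the mirror image: out-tree arcs end at non-root vertices of out-trees, which lie in no in-tree.
\end{proof}

\begin{corollary}\label{cor:moments}
In models without a deleted pair, $\sigma_n:=\mathbb P(|\operatorname{out}(v)|\le L)\to\sigma$ and $\mathbb E[|\operatorname{out}(v)|^k;|\operatorname{out}(v)|\le L]\to\mathbb E[\tau^k;\tau<\infty]$ for each $k$. If $\gamma<1$, then in all models of $\mathcal M$ the moments of $|\operatorname{out}(v)|$ are bounded uniformly, and $\mathbb P(|\operatorname{out}(v)|>L)=O(n^{-20})$. The same holds for in-sets.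
\end{corollary}

\begin{proof}
Lemma~\ref{lem:local} with $F$ a single vertex gives $\mathbb P(|\operatorname{out}(v)|=j)\to\mathbb P(\tau=j)$ for each $j$, and Lemma~\ref{lem:tails} with $K=\emptyset$ bounds the contribution of $m<j\le L$ uniformly in $n$. The claims for $\gamma<1$ are Lemma~\ref{lem:tails}(ii).
\end{proof}

\section{Switching and overlap}\label{sec:two}

\subsection{Removing the conflict at $s$}

\begin{lemma}\label{lem:switch}
Let $\Phi$ be a function of $\operatorname{in}(s)$ and $\Psi$ a function of $\operatorname{out}(s)$. There are models $M_v\in\mathcal M$, $v\neq s$, with $\{s,v\}$ deleted in $M_v$, such that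
\[
\operatorname{Cov}_{D_0}(\Phi,\Psi)=\operatorname{Cov}_{D_1}(\Phi,\Psi)-q^2\sum_{v\ne s}\mathbb E_{M_v}[\Delta^-_v\Delta^+_v],
\]
where $\Delta^-_v$ is the increment of $\Phi$ when the arc $v\to s$ is added to $M_v$, and $\Delta^+_v$ is the increment of $\Psi$ when the arc $s\to v$ is added.
\end{lemma}

\begin{proof}
Pass from $D_1$ to $D_0$ by changing the pairs at $s$ from independent to oriented one at a time, and let $M_v$ be the model at the moment when $\{s,v\}$ is changed, with this pair deleted. A path to $s$ that ends at its first visit to $s$ uses no arc leaving $s$, so $\Phi$ depends on the pair $\{s,v\}$ only through the indicator $\chi^-$ of the arc $v\to s$; by reversal $\Psi$ depends on it only through the indicator $\chi^+$ of $s\to v$. Given all other pairs, $\Phi\Psi=(\Phi_0+\Delta^-_v\chi^-)(\Psi_0+\Delta^+_v\chi^+)$. The change keeps $\mathbb E\chi^\pm=q$ and lowers $\mathbb E[\chi^-\chi^+]$ from $q^2$ to $0$. By Lemma~\ref{lem:explore}, $\mathbb E\Phi$ and $\mathbb E\Psi$ do not change.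
\end{proof}

\subsection{Four sets}
Put
\[
A=\operatorname{out}(a),\qquad Y=\operatorname{in}(s),\qquad X=\operatorname{out}(s),\qquad B=\operatorname{in}(b),
\]
with \emph{roots} $a,s,s,b$. Let $S$ be a subfamily of the four symbols $A,Y,X,B$. Let $\mathcal E(S)$ be the event that all sets in $S$ are small, and $\mathcal E_m(S)$ the event that they all have size at most $m$. Let $\operatorname{Co}(S)$, for \emph{coincidence}, be the event that two sets of $S$ intersect, where for the pair $X,Y$ only intersections outside $s$ count. Under $\mathbb P^\otimes$, with expectation $\mathbb E^\otimes$, the sets of $S$ are independent with their true marginal laws. The \emph{overlap} is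
\[
\operatorname{ov}_S=\mathbf 1_{A,Y\in S}|A||Y|+\mathbf 1_{A,B\in S}|A||B|+\mathbf 1_{X,B\in S}|X||B|+\mathbf 1_{X,Y\in S}(|X|-1)(|Y|-1).
\]
It counts the arcs whose absence is required twice, once by an out-set and once by an in-set (Figure~\ref{fig:ov}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (-1.3,0) ellipse (1.5 and 0.6);
\draw (1.3,0) ellipse (1.5 and 0.6);
\draw (-1.6,2.2) ellipse (1.15 and 0.55);
\draw (1.6,2.2) ellipse (1.15 and 0.55);
\fill (0,0) circle (1.5pt);
\node at (0,0.5) {$s$};
\node at (-1.5,0) {$Y=\mathrm{in}(s)$};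
\node at (1.5,0) {$X=\mathrm{out}(s)$};
\node at (-1.6,2.2) {$A=\mathrm{out}(a)$};
\node at (1.6,2.2) {$B=\mathrm{in}(b)$};
\draw[->,dashed,thick] (-1.6,1.58) -- (-1.6,0.66);
\draw[->,dashed,thick] (-0.38,2.2) -- (0.38,2.2);
\draw[->,dashed,thick] (1.6,0.66) -- (1.6,1.58);
\draw[->,dashed,thick] (1.4,-0.66) .. controls (0.7,-1.4) and (-0.7,-1.4) .. (-1.4,-0.66);
\end{tikzpicture}
\caption{The out-sets $A,X$ and the in-sets $Y,B$, disjoint except that $X\cap Y=\{s\}$. No arc leaves an out-set and no arc enters an in-set. An arc along a dashed arrow (from $X\setminus\{s\}$ to $Y\setminus\{s\}$ for the bottom arrow) is forbidden for both reasons.}\label{fig:ov}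
\end{figure}

\begin{lemma}\label{lem:overlap}
In $D_1$, prescribe for the sets of $S$ values that contain their roots, are small, and are pairwise disjoint except that $X\cap Y=\{s\}$ if $X,Y\in S$. Then
\[
\mathbb P(\text{the sets of $S$ take these values})=\mathbb P^\otimes(\text{the sets of $S$ take these values})\cdot\big(1+q\operatorname{ov}_S+O(L^4q^2)\big).
\]
\end{lemma}

\begin{proof}
We take all four sets and denote the prescribed values by $A,Y,X,B$; for smaller $S$ delete the absent sets from the argument. The event $\{\operatorname{out}(a)=A\}$ is the intersection of an \emph{internal event}, that $a$ reaches all of $A$ inside $A$, and the absence of all arcs of $C_A=A\times A^c$. The other three events decompose in the same way, with $C_X=X\times X^c$, $C_Y=Y^c\times Y$, $C_B=B^c\times B$. The product of the marginal probabilities is the product of the internal probabilities times $(1-q)^{|C_A|+|C_X|+|C_Y|+|C_B|}$.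

The internal events depend on disjoint sets of pairs. The arcs of $\mathcal C=C_A\cup C_X\cup C_Y\cup C_B$ lie on other pairs, with the exception of the arcs $s\to t$, $t\in Y$, and $t\to s$, $t\in X$. The internal event of $Y$ does not involve arcs leaving $s$, that of $X$ does not involve arcs entering $s$, and in $D_1$ the two arcs of a pair at $s$ are independent. So the joint probability is the product of the internal probabilities times $\mathbb P(\text{no arc of }\mathcal C)$.

A pair with one arc in $\mathcal C$ contributes the factor $1-q$, a pair at $s$ with both arcs in $\mathcal C$ contributes $(1-q)^2$, and another pair with both arcs in $\mathcal C$ contributes $1-2q=(1-q)^2(1-\tilde q^2)$. Arcs of $\mathcal C$ start in $A\cup X$ or end in $Y\cup B$, and these unions are disjoint outside $s$; so a pair of the last kind has both ends in $A\cup X$ or both in $Y\cup B$, and there are $O(L^2)$ of them. Hence $\mathbb P(\text{no arc of }\mathcal C)=(1-q)^{|\mathcal C|}(1+O(L^2q^2))$.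

Finally $C_A\cap C_X=C_Y\cap C_B=\emptyset$, so no arc lies in three of the four sets, while $C_A\cap C_Y=A\times Y$, $C_A\cap C_B=A\times B$, $C_X\cap C_B=X\times B$ and $C_X\cap C_Y=(X\setminus\{s\})\times(Y\setminus\{s\})$. The ratio of the two probabilities is therefore $(1-q)^{-\operatorname{ov}_S}(1+O(L^2q^2))$, and $\operatorname{ov}_S\le4L^2$.
\end{proof}

In $D_0$ the lemma fails at the order that matters: for $S=\{X,Y\}$ and $X=Y=\{s\}$ the overlap is $0$, but the ratio is $(1-\tilde q^2)^{n-1}=1-\gamma^2/n+o(1/n)$, as computed in Section~\ref{sec:small}. This is the reason for switching first.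

\section{The subcritical case}\label{sec:sub}

Let $\gamma<1$. Both events have probability of order $1/n$ and the covariance has order $n^{-3}$. Averaging over the positions of $a$ and $b$ removes two of the three powers of $n$. Let
\[
x=|X|-1,\qquad y=|Y|-1,\qquad\zeta=|X\cap Y|-1 .
\]
The number of ordered pairs $(a',b')$ of distinct vertices with $a'\in Y\setminus\{s\}$ and $b'\in X\setminus\{s\}$ is $xy-\zeta$. By the symmetry of $D_0$ in the vertices other than $s$,
\begin{equation}\label{eq:avg}
\operatorname{cov}_n=\frac{\mathbb E[xy-\zeta]}{(n-1)(n-2)}-\frac{\mathbb Ex\,\mathbb Ey}{(n-1)^2}=\frac{1}{(n-1)(n-2)}\Big[\operatorname{Cov}_{D_0}(x,y)+\frac{\mathbb Ex\,\mathbb Ey}{n-1}-\mathbb E_{D_0}\zeta\Big].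
\end{equation}
We need the bracket up to $o(1/n)$. By Corollary~\ref{cor:moments}, $\mathbb Ex,\mathbb Ey\to1/u-1=\gamma/u$, so
\begin{equation}\label{eq:s1}
n\,\frac{\mathbb Ex\,\mathbb Ey}{n-1}\to\frac{\gamma^2}{u^2}.
\end{equation}

\subsection{The switching term}
Apply Lemma~\ref{lem:switch} with $\Phi=y$, $\Psi=x$. In $M_v$, adding $v\to s$ replaces $\operatorname{in}(s)$ by $\operatorname{in}(s)\cup\operatorname{in}(v)$, so $\Delta^-_v=|\operatorname{in}(v)\setminus\operatorname{in}(s)|$, and by reversal $\Delta^+_v=|\operatorname{out}(v)\setminus\operatorname{out}(s)|$. If $\operatorname{in}(v)$ and $\operatorname{in}(s)$ intersect and have size at most $m$, a connected digraph on at most $2m$ vertices containing $v$ and $s$ is present, which by Lemma~\ref{lem:count} with $r=2$ has probability $O_m(1/n)$. Sizes above $m$ have probability tending to $0$ as $m\to\infty$, uniformly. So $\Delta_v^-=|\operatorname{in}(v)|$ with probability $1-o(1)$, and by reversal $\Delta_v^+=|\operatorname{out}(v)|$ with probability $1-o(1)$. By Lemma~\ref{lem:local}, $(\Delta^-_v,\Delta^+_v)$ converges in law to two independent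 copies of $\tau$, and $\Delta^-_v\Delta^+_v\le|\operatorname{in}(v)||\operatorname{out}(v)|$ has bounded second moment by Corollary~\ref{cor:moments}. Hence $\mathbb E_{M_v}[\Delta^-_v\Delta^+_v]\to u^{-2}$ uniformly in $v$, and
\begin{equation}\label{eq:s2}
n\operatorname{Cov}_{D_0}(x,y)=n\operatorname{Cov}_{D_1}(x,y)-\frac{\gamma^2}{u^2}+o(1).
\end{equation}

\subsection{The covariance in $D_1$}
Let $S=\{X,Y\}$, $\mathcal E=\mathcal E(S)$, $\operatorname{Co}=\operatorname{Co}(S)$. In the digraph, $\operatorname{Co}$ is the event $E_\circ$ that $s$ lies on a directed cycle. By the Cauchy--Schwarz inequality and Corollary~\ref{cor:moments}, restricting an expectation of $xy$ to $\mathcal E$ changes it by $O(n^{-5})$, under $\mathbb P$ and under $\mathbb P^\otimes$. Split $\mathbb E[xy;\mathcal E]$ according to $E_\circ$ and sum Lemma~\ref{lem:overlap}, with $\operatorname{ov}_S=xy$, over the values with $X\cap Y=\{s\}$: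
\[
\mathbb E[xy]=\mathbb E^\otimes[xy;\mathcal E]-\mathbb E^\otimes[xy;\mathcal E\cap\operatorname{Co}]+q\,\mathbb E^\otimes[x^2y^2;\mathcal E\setminus\operatorname{Co}]+\mathbb E[xy;E_\circ]+o(1/n).
\]
The first term is $\mathbb Ex\,\mathbb Ey+O(n^{-5})$. Under $\mathbb P^\otimes$, given $x$ and $y$, the sets $X\setminus\{s\}$ and $Y\setminus\{s\}$ are independent uniform subsets of an $(n-1)$-set, so the Bonferroni inequalities give $\mathbb P^\otimes(\operatorname{Co}\mid x,y)=xy/(n-1)+O(x^2y^2/n^2)$. Thus the second term is $-\mathbb E^\otimes[x^2y^2;\mathcal E]/(n-1)+O(n^{-2})$, and the third is $q\,\mathbb E^\otimes[x^2y^2;\mathcal E]+O(qL^6/n)$. Since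
\[
\mathbb E(\tau-1)^2=\frac{\gamma}{u^3}+\frac{\gamma^2}{u^2}=\frac{\gamma(1+\gamma u)}{u^3}
\]
and $\gamma-1=-u$, Corollary~\ref{cor:moments} yields
\begin{equation}\label{eq:s3}
n\operatorname{Cov}_{D_1}(x,y)=-\frac{\gamma^2(1+\gamma u)^2}{u^5}+n\,\mathbb E_{D_1}[xy;E_\circ]+o(1).
\end{equation}

\subsection{Cycles through $s$}
It remains to prove
\begin{equation}\label{eq:s4}
n\,\mathbb E_{D_1}[xy;E_\circ]\to\sum_{k\ge2}\gamma^k\Big(\frac ku-1\Big)^2,\qquad n\,\mathbb E_{D_0}\zeta\to\sum_{k\ge3}(k-1)\gamma^k .
\end{equation}
The local limit only sees bounded sizes, and $E_\circ$ has probability of order $1/n$, so we first need tail bounds that retain the factor $1/n$.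

\emph{Tails, in $D_0$ and $D_1$.} Let $\mathcal H$ be the history consisting of $X$ and the states of the arcs from $X\setminus\{s\}$ to $s$. Its core is $X$, and it determines $E_\circ$. By Lemma~\ref{lem:tails}(ii), given $\mathcal H$ the size $|Y\setminus X|$ has an exponential tail beyond $C(1+|X|)$; in particular $\mathbb E[|Y|\mid\mathcal H]\le C(1+|X|)$. With \eqref{eq:cyc}, for $m\ge m_1$,
\begin{align*}
n\,\mathbb E[xy;E_\circ,|X|>m_1]&\le n\tilde q\,C\,\mathbb E[(1+|X|)^3;|X|>m_1],\\
n\,\mathbb E[xy;E_\circ,|X|\le m_1,|Y|>m]&\le n\tilde q\,m_1^2\sup_{\mathcal H:\,|X|\le m_1}\mathbb E\big[|Y|;|Y|>m\mid\mathcal H\big].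
\end{align*}
Uniformly in $n$, the first bound tends to $0$ as $m_1\to\infty$, and the second as $m\to\infty$ for fixed $m_1$. The two events cover $E_\circ\setminus\mathcal E_m(S)$, so $\limsup_n n\,\mathbb E[xy;E_\circ\setminus\mathcal E_m(S)]\to0$ as $m\to\infty$. The same holds for $\zeta$, since $\zeta=0$ off $E_\circ$, and $\zeta\le x\le xy$ on $E_\circ$, where $y\geq1$.

\emph{Bounded part.} On $\mathcal E_m(S)\cap E_\circ$ the digraph induced on $X\cap Y$ is strongly connected, has between $2$ and $m$ vertices, and contains all cycles through $s$. By Lemma~\ref{lem:count} with $r=1$, the probability that it is not a directed cycle is $O_m(n^{-2})$, and on $\mathcal E_m(S)$ the quantities $xy$, $\zeta$ and the number of cycles through $s$ are bounded in terms of $m$. If it is a cycle of length $k$, this is the only cycle through $s$ and $\zeta=k-1$. Hence, with sums over possible directed cycles $F$ through $s$ of length $k=k(F)\le m$,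
\begin{align*}
\mathbb E[xy;E_\circ\cap\mathcal E_m(S)]&=\sum_Fq^{k}\,\mathbb E[xy;\mathcal E_m(S)\mid F]+O_m(n^{-2}),\\
\mathbb E[\zeta;\mathcal E_m(S)]&=\sum_Fq^{k}(k-1)\,\mathbb P(\mathcal E_m(S)\mid F)+O_m(n^{-2}).
\end{align*}
There are $n^{k-1}(1+O_k(1/n))$ cycles of length $k$, with $k\ge2$ in $D_1$ and $k\ge3$ in $D_0$. Given $F$, Lemma~\ref{lem:local} says that the truncated $|X|$ and $|Y|$ converge to two independent sums of $k$ copies of $\tau$, each of mean $k/u$. Let $n\to\infty$, then $m\to\infty$ by monotone convergence; with the tail bounds this gives \eqref{eq:s4}.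

\subsection{Summation}
The contributions $\pm\gamma^2/u^2$ of \eqref{eq:s1} and \eqref{eq:s2} cancel, so by \eqref{eq:avg}--\eqref{eq:s4}
\[
n^3\operatorname{cov}_n\to-\frac{\gamma^2(1+\gamma u)^2}{u^5}+\sum_{k\ge2}\gamma^k\Big(\frac ku-1\Big)^2-\sum_{k\ge3}(k-1)\gamma^k .
\]
From $\sum_{k\ge1}k^2\gamma^k=\gamma(1+\gamma)/u^3$, $\sum_{k\ge1}k\gamma^k=\gamma/u^2$, $\sum_{k\ge1}\gamma^k=\gamma/u$, subtracting the term $k=1$, which is $\gamma(\gamma/u)^2$,
\[
\sum_{k\ge2}\gamma^k\Big(\frac ku-1\Big)^2=\frac{\gamma(1+\gamma)}{u^5}-\frac{2\gamma}{u^3}+\frac\gamma u-\frac{\gamma^3}{u^2},\qquad\sum_{k\ge3}(k-1)\gamma^k=\frac{\gamma^2}{u^2}-\gamma^2 .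
\]
So $u^5$ times the limit is
\[
-\gamma^2(1+\gamma u)^2+\gamma+\gamma^2-2\gamma u^2+\gamma u^4-\gamma^3u^3-\gamma^2u^3+\gamma^2u^5 .
\]
On the other hand $u^5h(\gamma)=\gamma^3-\gamma^3u^3(1+u)=\gamma^3-\gamma^2u^3+\gamma^2u^5$, since $\gamma(1+u)=1-u^2$. The difference of the two expressions, divided by $\gamma$, is $(1-u^2)^2-2\gamma^2u-\gamma^3u^2-\gamma^2u^3-\gamma^2$. With $(1-u^2)^2=\gamma^2(1+2u+u^2)$ this equals $\gamma^2u^2(1-\gamma-u)=0$. This proves Theorem~\ref{thm:limit}(a).

\section{The supercritical case}\label{sec:super}

Let $\gamma>1$. To leading order $a\to s$ holds when $A$ and $Y$ are large, $s\to b$ holds when $X$ and $B$ are large, and the four sizes are asymptotically independent. We compute all corrections of order $1/n$. They are expressed through $M$ and $T=\sigma\sum_{k\ge1}\mu^k$ from \eqref{eq:MT}, through $\theta=\gamma\sigma^2=\mu\sigma<1$, and through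
\[
J=\sigma^2\sum_{k\ge1}\theta^k=\frac{\sigma^2\theta}{1-\theta},\qquad Q=\sigma\sum_{i,j\ge1}\mu^{i+j}=\frac{\sigma\mu^2}{(1-\mu)^2},\qquad\Theta=\sum_{k\ge2}\theta^k=\frac{\theta^2}{1-\theta}.
\]

\subsection{The switching term}
Apply Lemma~\ref{lem:switch} with $\Phi=\mathbf 1_{a\to s}$, $\Psi=\mathbf 1_{s\to b}$. In $M_v$,
\[
\Delta^-_v\Delta^+_v=\mathbf 1\{a\to v,\ a\not\to s,\ v\to b,\ s\not\to b\}.
\]
The terms $v\in\{a,b\}$ contribute $O(q^2)=o(1/n)$; let $v\notin\{a,b\}$. For distinct vertices $w,t$, the probability that $w\to t$ while $\operatorname{out}(w)$ or $\operatorname{in}(t)$ is small is $o(1)$: sizes in $(m,L]$ have probability at most $2\sum_{j>m}e^{-\eta j}$ by Lemma~\ref{lem:tails}(i), and for a size at most $m$ a path from $w$ to $t$ of bounded length is present, which has probability $O_m(1/n)$ by Lemma~\ref{lem:count} with $r=2$. With Lemma~\ref{lem:giant}, up to probability $o(1)$, $w\to t$ holds if and only if both sets are large. So, up to probability $o(1)$, $\Delta^-_v\Delta^+_v=1$ if and only if $\operatorname{out}(a),\operatorname{in}(v),\operatorname{out}(v),\operatorname{in}(b)$ are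 large and $\operatorname{in}(s),\operatorname{out}(s)$ are small. By Lemma~\ref{lem:tails}(i) the threshold $L$ may be replaced by $m$ with an error tending to $0$ as $m\to\infty$, and Lemma~\ref{lem:local} with $F$ edgeless on $\{a,s,b,v\}$ shows that the probability tends to $\rho^4\sigma^2$, uniformly in $v$. As $\gamma^2\sigma^2=\mu^2$,
\begin{equation}\label{eq:p1}
n\operatorname{cov}_n=n\operatorname{Cov}_{D_1}(\mathbf 1_{a\to s},\mathbf 1_{s\to b})-\mu^2\rho^4+o(1).
\end{equation}
From now on the model is $D_1$. It is invariant under reversing all arcs and exchanging $a$ and $b$; this \emph{mirror symmetry} exchanges $A\leftrightarrow B$ and $X\leftrightarrow Y$.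

\subsection{Reduction to small sets}
Let $\bar A,\bar Y,\bar X,\bar B$ be the indicators that the respective sets are large. Then
\begin{equation}\label{eq:decomp}
\mathbf 1_{a\to s}=\bar A\bar Y+R-\mathbf 1_{\mathcal B},\qquad\mathbf 1_{s\to b}=\bar X\bar B+R'-\mathbf 1_{\mathcal B'},
\end{equation}
where $R=\mathbf 1_{a\to s}(1-\bar A\bar Y)$, $R'=\mathbf 1_{s\to b}(1-\bar X\bar B)$, and $\mathcal B,\mathcal B'$ are the events of Lemma~\ref{lem:giant} for $(a,s)$ and $(s,b)$, of probability $O(n^{-3})$. Expanding $\bar A=1-\mathbf 1_{\mathcal E(\{A\})}$ and so on reduces the problem to the probabilities $\mathbb P(\mathcal E(S))$, and to the probabilities that a path exists while certain sets are small, all up to $o(1/n)$. Small sets are what Lemmas~\ref{lem:overlap} and~\ref{lem:local} describe.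

Summing Lemma~\ref{lem:overlap} over all small values without coincidence gives, for every $S$,
\begin{equation}\label{eq:p2}
\mathbb P(\mathcal E(S))=\sigma_n^{|S|}+q\,\mathbb E^\otimes[\operatorname{ov}_S;\mathcal E(S)]-\mathbb P^\otimes(\mathcal E(S)\cap\operatorname{Co}(S))+\mathbb P(\mathcal E(S)\cap\operatorname{Co}(S))+o(1/n).
\end{equation}
Here we used $\mathbb P^\otimes(\mathcal E(S))=\sigma_n^{|S|}$, and that $q\,\mathbb E^\otimes[\operatorname{ov}_S;\mathcal E(S)\cap\operatorname{Co}(S)]=O(L^4/n^2)$, because independent uniform small sets have a coincidence with probability $O(L^2/n)$. We call the three corrections the \emph{overlap}, \emph{exclusion} and \emph{coincidence} terms. The first two concern independent uniform sets. The third concerns the true model, where intersecting sets are strongly dependent: if $a\to b$ along a path of length $k$, then $A$ and $B$ both contain the path, and they are small only if $k+1$ out-trees and $k+1$ in-trees die out. There are about $n^{k-1}$ such paths, each present with probability $q^k$, which suggests $n\,\mathbb P(\mathcal E(\{A,B\}),a\to b)\to\sum_k\gamma^k\sigma^{2k+2}=J$.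 The next subsection proves statements of this kind.

\subsection{Coincidences and their witnesses}
Table~\ref{tab:events} lists eight events, the condition under which a family $S$ is said to \emph{control} each, and the digraphs called its \emph{witnesses}. The mirror symmetry exchanges $E_{as}\leftrightarrow E_{sb}$, $E_{sa}\leftrightarrow E_{bs}$, $E^+\leftrightarrow E^-$ and fixes $E_{ab}$ and $E_\circ$.

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
event & definition & controlled if & witness\\
\hline
$E_{as}$ & $a\to s$ & $A\in S$ or $Y\in S$ & path from $a$ to $s$\\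
$E_{sa}$ & $s\to a$ & $X\in S$ & path from $s$ to $a$\\
$E^+$ & $A\cap X\ne\emptyset$, not $E_{as}$, not $E_{sa}$ & $A,X\in S$ & paths from $a$, $s$ to some $t$\\
$E_{sb}$ & $s\to b$ & $X\in S$ or $B\in S$ & path from $s$ to $b$\\
$E_{bs}$ & $b\to s$ & $Y\in S$ & path from $b$ to $s$\\
$E^-$ & $Y\cap B\ne\emptyset$, not $E_{sb}$, not $E_{bs}$ & $Y,B\in S$ & paths from some $t$ to $b$, $s$\\
$E_{ab}$ & $a\to b$ & $A\in S$ or $B\in S$ & path from $a$ to $b$\\
$E_\circ$ & $s$ lies on a directed cycle & $X\in S$ or $Y\in S$ & cycle through $s$\\
\hline
\end{tabular}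
\caption{The eight events. All paths are directed of length at least $1$, the two paths for $E^\pm$ meet only at $t$, and cycles have length at least $2$.}\label{tab:events}
\end{table}

Each event implies that one of its witnesses is present. For $E^+$, take paths $P$ from $a$ and $P'$ from $s$ to a common vertex and cut both at the first vertex $t$ of $P$ lying on $P'$; then $t\ne a$ because $s\not\to a$, and $t\ne s$ because $a\not\to s$. Conversely, a present witness implies the event, except that for $E^+$ (and $E^-$) it only implies $A\cap X\ne\emptyset$ (and $Y\cap B\neq\emptyset$). The point of control is that every present witness lies inside the union of one or two sets of $S$. For a witness $F$, with those of $a,s,b$ that it does not contain added as isolated vertices, let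
\[
\nu_S(F)=\Big|\bigcup F^+(\cdot)\Big|+\Big|\bigcup F^-(\cdot)\Big|,
\]
where $F^+$ is taken at $a$ if $A\in S$ and at $s$ if $X\in S$, and $F^-$ at $s$ if $Y\in S$ and at $b$ if $B\in S$. This is the number of trees in Lemma~\ref{lem:local} that must die out for the sets of $S$ to stay bounded.

\begin{lemma}\label{lem:witness}
Let $S$ control $E$.
\begin{itemize}
\item[(a)] $\lim_{m\to\infty}\limsup_n n\,\mathbb P\big((\mathcal E(S)\cap E)\setminus\mathcal E_m(S)\big)=0$.
\item[(b)] $n\,\mathbb P(\mathcal E(S)\cap E)\to\kappa(S,E):=\sum_F\gamma^{e(F)}\sigma^{\nu_S(F)}$, the sum running over the witness shapes of $E$ that avoid the roots not named in the witness.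
\item[(c)] If $S$ also controls $E'\ne E$, then $\mathbb P(\mathcal E(S)\cap E\cap E')=o(1/n)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We first reveal the one or two sets that decide $E$, gaining the factor $1/n$, and then the others.

\emph{First stage.} We find a history that specifies one or two sets of $S$, determines whether $E$ occurs, and satisfies, for the sizes of these sets,
\begin{equation}\label{eq:first}
\mathbb P(E,\ \text{all}\le L,\ \text{some}>m_1)\le\frac{\varepsilon(m_1)}n,\qquad\mathbb P(E,\ \text{all}\le L)\le\frac Cn,
\end{equation}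
with $\varepsilon(m_1)\to0$ as $m_1\to\infty$.

For the five path events, $E=\{w\in\operatorname{out}(v)\}$ with $\operatorname{out}(v)$ in $S$, or the mirror image. Reveal $\operatorname{out}(v)$. By Lemma~\ref{lem:explore},
\[
\mathbb P\big(w\in\operatorname{out}(v),\,m_1<|\operatorname{out}(v)|\le L\big)=\frac{\mathbb E\big[|\operatorname{out}(v)|-1;\,m_1<|\operatorname{out}(v)|\le L\big]}{n-1},
\]
and Lemma~\ref{lem:tails}(i) gives \eqref{eq:first}; the second bound is the case $m_1=0$.

For $E^+$, reveal $A$ and $X$; their values determine $E^+$, since $E_{as}=\{s\in A\}$ and $E_{sa}=\{a\in X\}$. Suppose $s\notin A$ and $|A|\le L$. No arc leaves $A$, so $X'=X\setminus A$ is the set reached from $s$ inside $V\setminus A$, and it is determined by the pairs inside $V\setminus A$. Lemma~\ref{lem:tails}(i), applied with empty core and then with core $A$, gives $\mathbb P(|A|=i,|X'|=j)\le e^{-\eta(i+j)}$ for $1\le i,j\le L$. The event $E^+$ requires an arc from $X'$ to $A$, and by (H1), (H2) each such arc has conditional probability at most $\tilde q$ given $A$ and $X'$. Since $|X'|\le|X|\le|A|+|X'|$, the first probability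 in \eqref{eq:first} is at most
\[
\tilde q\,\mathbb E\big[|A||X'|;\ |A|,|X'|\le L,\ \max(|A|,|X'|)>m_1/2\big],
\]
and the second is at most the same expression without the last restriction. The event $E^-$ is the mirror image.

For $E_\circ$ with $X\in S$, reveal $X$ and the arcs from $X\setminus\{s\}$ to $s$, and use \eqref{eq:cyc} and Lemma~\ref{lem:tails}(i). The case $Y\in S$ is the mirror image.

\emph{Second stage.} Suppose $E$ occurs and the sets revealed have size at most $m_1$, so that the core has size at most $2m_1$. Reveal the remaining sets of $S$, at most three, one at a time. If the core $K$ has size at most $im_1$, then by Lemma~\ref{lem:tails}(i) the next set has between $m_1+1$ and $L$ vertices outside $K$ with conditional probability at most $\sum_{j>m_1}e^{-\eta j}$. If it has at most $m_1$, then it and the new core have size at most $(i+1)m_1$. Summing over the histories on which $E$ occurs and using \eqref{eq:first},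
\[
n\,\mathbb P\big((\mathcal E(S)\cap E)\setminus\mathcal E_{5m_1}(S)\big)\le\varepsilon(m_1)+3C\sum_{j>m_1}e^{-\eta j}.
\]

(b) Let $N$ be the number of present witnesses of $E$. On $\mathcal E_m(S)$ each has at most $2m$ vertices and $N$ is bounded in terms of $m$. On $\mathcal E_m(S)$ we have $\mathbf 1_E=N$ unless two distinct witnesses are present, or $E=E^+$ and a witness is present together with a witness of $E_{as}$ or $E_{sa}$, which lies in $A$ or $X$ and so has at most $m$ vertices, or the mirror situation occurs for $E^-$. These exceptions have probability $O_m(n^{-2})$ by Lemma~\ref{lem:count}. Indeed, for $E\ne E_\circ$ the two digraphs are distinct arc sets, each forming an undirected path between the same two roots (a witness of $E^+$ has arcs leaving both $a$ and $s$, a directed path between them does not). So their union is connected and not a tree, and $e-|V|+r\ge0+2$. For $E_\circ$ the union of two distinct cycles through $s$ is strongly connected and not a cycle, so $e-|V|+r\ge1+1$. Therefore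
\[
\mathbb P(\mathcal E_m(S)\cap E)=\sum_F\mathbb P(F\text{ present},\ \mathcal E_m(S))+O_m(n^{-2}),
\]
the sum running over possible witnesses with at most $2m$ vertices. Every witness shape has $e(F)-1$ vertices besides its named roots. So there are $n^{e(F)-1}(1+O_m(1/n))$ copies avoiding the other roots, each present with probability $q^{e(F)}$ by (M1) (a $2$-cycle through $s$ lies on an independent pair), while the $O_m(n^{e(F)-2})$ copies through another root contribute $O_m(n^{-2})$. By Lemma~\ref{lem:local}, $\mathbb P(\mathcal E_m(S)\mid F)\to\pi_m(F)$, the probability that the sums of $\tau_{t,\pm}$ belonging to the sets of $S$ are all at most $m$. Hence $n\,\mathbb P(\mathcal E_m(S)\cap E)\to\sum_F\gamma^{e(F)}\pi_m(F)$, and the sum may be extended to all shapes: a witness with more than $2m$ vertices is covered by at most two of the relevant sets $F^\pm(\cdot)$, one of which has more than $m$ elements, so $\pi_m(F)=0$. As $m\to\infty$, $\pi_m(F)\uparrow\sigma^{\nu_S(F)}$. Monotone convergence and (a) finish the proof.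

(c) By (a) it suffices to show $\mathbb P(\mathcal E_m(S)\cap E\cap E')=O_m(n^{-2})$. On this event witnesses of $E$ and $E'$ of bounded size are present; let $F$ be their union. We check $e(F)-|V(F)|+r\ge2$. Call $\{E_{as},E_{sa},E^+\}$ and $\{E_{sb},E_{bs},E^-\}$ the two groups. Within the first group only $E_{as}$ and $E_{sa}$ can occur together; then $F$ is connected and not a tree, and $r\ge2$. The second group is the mirror image. For one event from each group, or $E_{ab}$ with an event of a group, $F$ is connected and $r=3$. For $E_\circ$ with an event of a group, $F$ is connected and contains a cycle, and $r\ge2$. For $E_\circ$ with $E_{ab}$, $r=3$, and $F$ is either connected or the disjoint union of a path and a cycle, so $e(F)-|V(F)|\ge-1$.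
\end{proof}

We now compute the values of $\kappa$ that are needed; all are finite.

\emph{The event $E_{as}$.} For the path $F$ of length $k$, $|F^+(a)|=|F^-(s)|=k+1$, $F^+(s)=\{s\}\subset F^+(a)$ and $F^-(b)=\{b\}$. So $\nu_S(F)=\mathbf 1_{B\in S}+\nu'$, where $\nu'$ depends on $S'=S\cap\{A,Y,X\}$: it is $k+1$ for $S'=\{A\},\{Y\},\{A,X\}$, it is $k+2$ for $S'=\{Y,X\}$, and $2k+2$ for $S'=\{A,Y\},\{A,Y,X\}$. Summing over $k\ge1$,
\begin{equation}\label{eq:kas}
\kappa(S,E_{as})=\sigma^{\mathbf 1_{B\in S}}\cdot\begin{cases}T,&S'=\{A\},\{Y\},\{A,X\},\\ \sigma T,&S'=\{Y,X\},\\ J,&S'=\{A,Y\},\{A,Y,X\}.\end{cases}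
\end{equation}

\emph{The other events.} In the following cases each set of $S$ outside the indicated pair adds $1$ to $\nu_S(F)$, because its root is reached from, or reaches, only itself in $F$. If $A,X\in S$, then $|F^+(a)\cup F^+(s)|$ is $k+1$ for a path of length $k$ from $s$ to $a$, and $i+j+1$ for a witness of $E^+$ with path lengths $i,j$. If $A,B\in S$, a path of length $k$ from $a$ to $b$ has $|F^+(a)|+|F^-(b)|=2k+2$. If $X,Y\in S$, a cycle of length $k$ has $|F^+(s)|+|F^-(s)|=2k$. Thus
\begin{equation}\label{eq:kother}
\frac{\kappa(S,E)}{\sigma^{|S|-2}}=\begin{cases}T,&E=E_{sa},\ A,X\in S,\\ Q,&E=E^+,\ A,X\in S,\\ J,&E=E_{ab},\ A,B\in S,\\ \Theta,&E=E_\circ,\ X,Y\in S.\end{cases}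
\end{equation}
The values for $E_{sb},E_{bs},E^-$ follow by the mirror symmetry.

\subsection{Expansion of $\mathbb P(\mathcal E(S))$}
We write the corrections as sums over clusters $\mathcal C\subseteq S$ of interacting sets, each set outside the cluster contributing a free factor $\sigma$. In this form the inclusion--exclusion sums over $S$ factorize.

\begin{proposition}\label{prop:expansion}
For every $S\subseteq\{A,Y,X,B\}$,
\begin{equation}\label{eq:p3}
n\big(\mathbb P(\mathcal E(S))-\sigma_n^{|S|}\big)\to\sum_{\mathcal C\subseteq S,\ |\mathcal C|\ge2}\lambda_{\mathcal C}\,\sigma^{|S\setminus\mathcal C|},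
\end{equation}
where $\lambda_{\mathcal C}$ is the sum of the three entries in the row of $\mathcal C$ in Table~\ref{tab:lambda}, and $\lambda_{\mathcal C}=0$ for $\mathcal C$ not listed.
\end{proposition}

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
cluster $\mathcal C$ & overlap & exclusion & coincidence\\
\hline
$AY$,\ $XB$,\ $AB$ & $\gamma M^2$ & $-T^2-2\sigma T$ & $J$\\
$AX$,\ $YB$ & $0$ & $-T^2-2\sigma T$ & $2T+Q$\\
$XY$ & $\gamma T^2$ & $-T^2$ & $\Theta$\\
$AXY$,\ $XYB$ & $0$ & $\sigma^2T$ & $J-\sigma T-\sigma J$\\
\hline
\end{tabular}
\caption{Contributions of the three terms of \eqref{eq:p2} to the coefficients $\lambda_{\mathcal C}$ in \eqref{eq:p3}.}\label{tab:lambda}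
\end{table}

\begin{proof}
We evaluate the three terms of \eqref{eq:p2}.

\emph{Overlap.} By independence and Corollary~\ref{cor:moments}, $nq\,\mathbb E^\otimes[|A||Y|;\mathcal E(S)]\to\gamma M^2\sigma^{|S|-2}$ if $A,Y\in S$, and the same limit holds for the pairs $AB$ and $XB$, whose overlap is also a product of sizes. For $XY$ the sizes are reduced by $1$, which replaces $M$ by $T$.

\emph{Exclusion.} Under $\mathbb P^\otimes$, given their sizes, the sets are independent and uniform among sets containing their roots. A \emph{membership} is an event ``$v$ lies in a given set of $S$'' with $v$ not the root of that set. On $\mathcal E(S)$, $j$ prescribed distinct memberships have probability at most $(L/(n-1))^j$. Consider the following \emph{incidences}, each of which implies $\operatorname{Co}(S)$: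
\begin{itemize}
\item[(i)] a vertex $v\notin\{a,s,b\}$ lies in both sets of a given pair from $S$ (two memberships, $n-3$ choices of $v$);
\item[(ii)] $A\in S$ and $a$ lies in a given other set of $S$, or $B\in S$ and $b$ lies in a given other set of $S$ (one membership);
\item[(iii)] $S\cap\{X,Y\}\ne\emptyset$, and $A\in S$ with $s\in A$, or $B\in S$ with $s\in B$ (one membership).
\end{itemize}
Sorting coincidences by the common vertex, $\operatorname{Co}(S)$ is the union of the incidences and of the following events with two prescribed memberships, of probability $O(L^2/n^2)$: $a$ lies in both sets of a pair not containing $A$; $b$ lies in both sets of a pair not containing $B$; $s\in A\cap B$ when $S=\{A,B\}$. Two distinct incidences involve $j\le4$ memberships and $f$ free vertices with $j-f\ge2$: two of type (i) have $j=4$, $f=2$ if the vertices differ and $j\ge3$, $f=1$ if not; one of type (i) and one of another type have $j=3$, $f=1$; two of types (ii), (iii) have $j=2$, $f=0$. The sum of their probabilities is $O(L^4/n^2)$. By the Bonferroni inequalities, $\mathbb P^\otimes(\mathcal E(S)\cap\operatorname{Co}(S))$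 equals the expected number of incidences on $\mathcal E(S)$ up to $O(L^4/n^2)$.

A given non-root vertex lies in a given set, with that set small, with probability $T_n/(n-1)$, where $T_n=\mathbb E[|\operatorname{out}(v)|-1;|\operatorname{out}(v)|\le L]\to T$. After multiplication by $-n$, type (i) gives $-T^2\sigma^{|S|-2}$ for each pair in $S$. Type (ii) gives $-T\sigma^{|S|-1}=-\sigma T\cdot\sigma^{|S|-2}$ for each pair containing $A$, and again for each pair containing $B$; the pair $AB$ receives it twice. Type (iii) with $s\in A$ is a single incidence even if both $X$ and $Y$ are in $S$, and gives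
\[
-T\sigma^{|S|-1}\,\mathbf 1_{A\in S}\big(\mathbf 1_{Y\in S}+\mathbf 1_{X\in S}-\mathbf 1_{X,Y\in S}\big),
\]
that is, $-\sigma T$ for $AY$ and $AX$, and $+\sigma^2T$ for $AXY$. The incidence $s\in B$ gives the mirror image. This is the exclusion column.

\emph{Coincidence.} In the digraph, $A\cap Y\ne\emptyset$ is $E_{as}$; $A\cap X\ne\emptyset$ is $E_{as}\cup E_{sa}\cup E^+$; $A\cap B\ne\emptyset$ is $E_{ab}$; $X\cap Y\ne\{s\}$ is $E_\circ$; $X\cap B\ne\emptyset$ is $E_{sb}$; and $Y\cap B\ne\emptyset$ is $E_{sb}\cup E_{bs}\cup E^-$. So $\operatorname{Co}(S)$ is the union of the events belonging to the pairs contained in $S$, and $S$ controls all of them. By Lemma~\ref{lem:witness}(b),(c) and the Bonferroni inequalities, $n\,\mathbb P(\mathcal E(S)\cap\operatorname{Co}(S))$ tends to the sum of $\kappa(S,E)$ over these events, each counted once. By \eqref{eq:kother}, $E_{sa}$ and $E^+$ contribute $T+Q$ to $AX$, $E_{ab}$ contributes $J$ to $AB$, and $E_\circ$ contributes $\Theta$ to $XY$. By \eqref{eq:kas}, apart from the free factor $\sigma^{\mathbf 1_{B\in S}}$, $E_{as}$ contributes $T$, $J$, $J$ for $S'=\{A,X\},\{A,Y\},\{A,Y,X\}$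 and nothing otherwise. This is represented by $T$ for $AX$, $J$ for $AY$, and $J-\sigma T-\sigma J$ for $AXY$, since $\sigma T+\sigma J+(J-\sigma T-\sigma J)=J$. The events $E_{sb},E_{bs},E^-$ give the mirror images.
\end{proof}

Note that $\lambda_{AXY}=\lambda_{XYB}=(1-\sigma)J-(1-\sigma)\sigma T=\rho(J-\sigma T)$.

\subsection{The covariance in $D_1$}
\emph{Main part.} Since $\sum_{S\supseteq\mathcal C}(-1)^{|S|}\sigma^{|S\setminus\mathcal C|}=(-1)^{|\mathcal C|}\rho^{4-|\mathcal C|}$, Proposition~\ref{prop:expansion} gives
\[
\mathbb E[\bar A\bar Y\bar X\bar B]=\sum_S(-1)^{|S|}\mathbb P(\mathcal E(S))=(1-\sigma_n)^4+\frac1n\sum_{\mathcal C}(-1)^{|\mathcal C|}\lambda_{\mathcal C}\,\rho^{4-|\mathcal C|}+o(1/n),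
\]
while $\mathbb E[\bar A\bar Y]=(1-\sigma_n)^2+\lambda_{AY}/n+o(1/n)$ and $\mathbb E[\bar X\bar B]=(1-\sigma_n)^2+\lambda_{XB}/n+o(1/n)$. In the covariance the terms $(1-\sigma_n)^4$ cancel exactly, so no rate of convergence of $\sigma_n$ is needed, and the terms with $\lambda_{AY},\lambda_{XB}$ cancel as well:
\begin{equation}\label{eq:p4}
n\operatorname{Cov}(\bar A\bar Y,\bar X\bar B)\to\rho^2(2\lambda_{AX}+\lambda_{AB}+\lambda_{XY})-2\rho^2(J-\sigma T).
\end{equation}

\emph{Short connections.} Write $1-\bar A\bar Y=\mathbf 1_{\mathcal E(\{A\})}+\mathbf 1_{\mathcal E(\{Y\})}-\mathbf 1_{\mathcal E(\{A,Y\})}$. By Lemma~\ref{lem:witness}(b) and \eqref{eq:kas}, $n\,\mathbb ER\to2T-J$. If $a\to s$ then $X\subseteq A$, so on $E_{as}$ a large $X$ forces a large $A$, and $R\bar X\bar B=\mathbf 1_{E_{as}}(1-\bar Y)\bar X\bar B$. Expanding $\bar X\bar B$ and using \eqref{eq:kas} for $S=\{Y\},\{Y,X\},\{Y,B\},\{Y,X,B\}$,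
\[
n\,\mathbb E[R\bar X\bar B]\to T-\sigma T-\sigma T+\sigma^2T=\rho^2T .
\]
As $\mathbb E[\bar X\bar B]\to\rho^2$, we get $n\operatorname{Cov}(R,\bar X\bar B)\to\rho^2T-\rho^2(2T-J)=\rho^2(J-T)$, and by the mirror symmetry $n\operatorname{Cov}(\bar A\bar Y,R')\to\rho^2(J-T)$. Finally, $RR'=1$ implies $E_{as}\cap E_{sb}\cap\mathcal E(S)$ for some $S$ consisting of one of $A,Y$ and one of $X,B$. Such an $S$ controls both events, so $\mathbb E[RR']=o(1/n)$ by Lemma~\ref{lem:witness}(c); and $\mathbb ER\,\mathbb ER'=O(n^{-2})$. So $n\operatorname{Cov}(R,R')\to0$.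

\emph{Total.} From Table~\ref{tab:lambda},
\[
2\lambda_{AX}+\lambda_{AB}+\lambda_{XY}=2Q+(\gamma-4)T^2+\gamma M^2+4T-6\sigma T+J+\Theta .
\]
The remaining terms add $-2(J-\sigma T)+2(J-T)=2\sigma T-2T$ to the coefficient of $\rho^2$. By \eqref{eq:decomp} and \eqref{eq:p4},
\begin{equation}\label{eq:p5}
n\operatorname{Cov}_{D_1}(\mathbf 1_{a\to s},\mathbf 1_{s\to b})\to\rho^2\big[2Q+(\gamma-4)T^2+\gamma M^2+(2-4\sigma)T+J+\Theta\big].
\end{equation}

\subsection{Simplification}
Multiply the terms of the bracket in \eqref{eq:p5} other than $J+\Theta$ by $(1-\mu)^2$: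
\[
2\sigma\mu^2+(\gamma-4)\sigma^2\mu^2+\gamma\sigma^2+(2-4\sigma)\sigma\mu(1-\mu)=\gamma\sigma^2(1+\mu^2)+2\sigma\mu-4\sigma^2\mu ,
\]
since the terms $\pm2\sigma\mu^2$ and $\pm4\sigma^2\mu^2$ cancel. Using $2\sigma\rho\mu=2\sigma\mu-2\sigma^2\mu$ and $\sigma^2(1-\mu)^2=\sigma^2(1+\mu^2)-2\sigma^2\mu$, the right side equals $\sigma^2(\gamma-1)(1+\mu^2)+2\sigma\rho\mu+\sigma^2(1-\mu)^2$. Since $\sigma^2+J=\sigma^2/(1-\theta)$, \eqref{eq:p1} and \eqref{eq:p5} give
\[
n\operatorname{cov}_n\to\rho^2\Big[\frac{\sigma^2(\gamma-1)(1+\mu^2)+2\sigma\rho\mu}{(1-\mu)^2}+\frac{\sigma^2+\theta^2}{1-\theta}-\mu^2\rho^2\Big].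
\]
Now $\mu/\sigma=\gamma$, $\theta=\mu\sigma=\mu^2/\gamma$ and $\gamma\rho=\gamma-\mu$, so $2\sigma\rho\mu/\sigma^2=2(\gamma-\mu)$, $\theta^2/\sigma^2=\mu^2$ and $\mu^2\rho^2/\sigma^2=(\gamma-\mu)^2$. The bracket equals $\sigma^2\Lambda(\gamma)$, and the limit is $H(\gamma)$. The negative term $-(\gamma-\mu)^2$ of $\Lambda$ is the conflict at $s$, and the two positive terms come from $D_1$. This proves Theorem~\ref{thm:limit}(b), and with it Theorems~\ref{thm:signs} and~\ref{thm:conj}.

\begin{thebibliography}{1}
\bibitem{AJL} Sven Erick Alm, Svante Janson and Svante Linusson, \emph{Correlations for paths in random orientations of $G(n,p)$ and $G(n,m)$}, arXiv:0906.0720 (2009).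
\end{thebibliography}
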